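# A Noetherian ring that satisfies (GARC) while its opposite ring does not

## 1. Extension degree and the condition (GARC)

Throughout, $A$ is a two-sided Noetherian ring and modules are finitely generated unless they are visibly not. "Module" without a side means left module. We write f.g. for finitely generated and $\mathrm{pd}$ for projective dimension.

**Definition 1 (opposite ring).** $A^{\mathrm{op}}$ is the ring with the same additive group as $A$ and product $a\cdot b:=ba$. Left $A^{\mathrm{op}}$-modules are the same thing as right $A$-modules, and $\mathrm{Ext}_{A^{\mathrm{op}}}$, $\mathrm{pd}_{A^{\mathrm{op}}}$ are computed with right $A$-modules.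

For example, $A^{\mathrm{op}}=A$ if $A$ is commutative. If $A$ is the ring of lower triangular $2\times2$ matrices over $\mathbb Z$, transposition identifies $A^{\mathrm{op}}$ with the ring of upper triangular matrices.

**Definition 2 (extension degree).** For an $A$-module $M$,
$$\mathrm{ext.deg}_A(M)=\sup\{\,i\ge 0:\mathrm{Ext}^i_A(M,M)\ne0\,\}.$$

Two examples. Over $\mathbb Z$, the resolution $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2\to0$ gives $\mathrm{Ext}^0(\mathbb Z/2,\mathbb Z/2)\cong \mathrm{Ext}^1(\mathbb Z/2,\mathbb Z/2)\cong\mathbb Z/2$ and nothing higher, so $\mathrm{ext.deg}(\mathbb Z/2)=1$. Over $D=k[x]/(x^2)$ with $k$ a field, the module $k=D/xD$ has the resolution $\cdots\xrightarrow{x}D\xrightarrow{x}D\to k\to 0$. After $\mathrm{Hom}_D(-,k)$ all differentials are $0$, so $\mathrm{Ext}^i_D(k,k)\cong k$ for all $i$ and $\mathrm{ext.deg}_D(k)=\infty$.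

**Definition 3 (GARC).** $A$ satisfies the Generalized Auslander–Reiten Condition (GARC) if for every f.g. left $A$-module $M$ and every integer $n\ge0$:
$$\mathrm{Ext}^i_A(M,M\oplus A)=0\ \text{ for all } i>n\quad\Longrightarrow\quad \mathrm{pd}_A(M)\le n .$$

Since $\mathrm{Ext}^i_A(M\oplus A,M\oplus A)=\mathrm{Ext}^i_A(M,M\oplus A)$ for $i\ge1$, this says that $\mathrm{pd}_A(M)\le\mathrm{ext.deg}_A(M\oplus A)$ for every $M$. The condition (GARC) for $A^{\mathrm{op}}$ is the same condition for f.g. right $A$-modules.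

Example: $D=k[x]/(x^2)$ satisfies (GARC). Every f.g. $D$-module is $M\cong k^a\oplus D^b$, and if $a>0$ then $\mathrm{Ext}^i_D(M,M)$ contains $\mathrm{Ext}^i_D(k,k)\ne0$ for every $i$. So the hypothesis forces $a=0$, that is, $M$ is free.

The next lemma shows that in (GARC) only the finiteness of $\mathrm{pd}$ is at stake; the bound $n$ comes for free.

**Lemma 1.** Let $M\ne0$ be a f.g. module over a Noetherian ring $A$ with $\mathrm{pd}\,M=c<\infty$. Then $\mathrm{Ext}^c(M,A)\neq0$. Consequently, $A$ satisfies (GARC) as soon as the following holds: whenever $\mathrm{Ext}^i(M,M\oplus A)=0$ for all $i\gg0$, then $\mathrm{pd}\,M<\infty$.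

*Proof.* If $c=0$, then $M$ embeds in some $A^m$, so $\mathrm{Hom}(M,A)\ne0$. Let $c\ge1$ and let $0\to P_c\to\cdots\to P_0\to M\to0$ be a resolution by f.g. projectives. Then $\mathrm{Ext}^c(M,P_c)$ is the cokernel of $\mathrm{Hom}(P_{c-1},P_c)\to\mathrm{Hom}(P_c,P_c)$. If it were $0$, the identity of $P_c$ would extend to $P_{c-1}$, so $P_c\to P_{c-1}$ would be a split monomorphism. Then $P_{c-1}/P_c$ would be projective and $\mathrm{pd}\,M\le c-1$, a contradiction. So $\mathrm{Ext}^c(M,P_c)\ne0$, and since $P_c$ is a summand of some $A^m$, $\mathrm{Ext}^c(M,A)\neq0$.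

For the consequence, let $\mathrm{Ext}^i(M,M\oplus A)=0$ for $i>n$ with $M\neq 0$. By assumption $c=\mathrm{pd}\,M$ is finite. As $\mathrm{Ext}^c(M,A)\ne0$, we have $c\le n$. $\square$

In particular every ring of finite global dimension satisfies (GARC).

## 2. From $A$ to $A^{\mathrm{op}}$

Now the question, whose source is Kosmas Diveris, "Finitistic Extension Degree", arXiv:1111.7281 (2011): is (GARC) left-right symmetric? That is, if $A$ satisfies (GARC), must $A^{\mathrm{op}}$ satisfy (GARC)?

The simplest cases give no asymmetry. If $A$ is commutative there is nothing to prove. For a two-sided Noetherian ring, the left and right global dimensions agree (a textbook fact), so if one of them is finite, Lemma 1 gives (GARC) on both sides. A first real case where symmetry holds is that of rings of finite injective dimension on both sides; this is Theorem 2 in Section 3. In general the answer is no.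

**Theorem 1.** There is a two-sided Noetherian ring $A$ such that

1. every f.g. left $A$-module $M$ with $\mathrm{Ext}^i_A(M,A)=0$ for $i\gg0$ has finite projective dimension, so $A$ satisfies (GARC);
2. there is a f.g. right $A$-module $X$ with $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for all $i>1$ and $\mathrm{pd}_{A^{\mathrm{op}}}X=\infty$, so $A^{\mathrm{op}}$ does not satisfy (GARC), already for $n=1$.

The explicit $A$ and $X$ are given in Section 10. Nothing is claimed in these notes about Artin algebras, nor about the symmetry of the case $n=0$ (the Auslander–Reiten condition).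

## 3. Transport by duality, and where it stops

The first thing one would try is to carry a bad right module to a bad left module by $(-)^*=\mathrm{Hom}(-,A)$, which exchanges right and left modules. Let us see how far this goes.

**Definition 4 (totally reflexive; finite G-dimension).** A f.g. module $G$ is totally reflexive if the natural map $\delta_G:G\to G^{**}$ is an isomorphism and $\mathrm{Ext}^i(G,A)=0=\mathrm{Ext}^i(G^*,A)$ for all $i>0$. A f.g. module has finite G-dimension if some syzygy of it is totally reflexive.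

Example: f.g. projectives are totally reflexive. Over $D=k[x]/(x^2)$ the module $k$ is totally reflexive. Indeed $k^*=\mathrm{Hom}_D(k,D)=xD\cong k$. The complex $D\xrightarrow{x}D\xrightarrow{x}\cdots$ computing $\mathrm{Ext}_D(k,D)$ is exact in positive degrees. Finally, $\delta_k$ is injective because $k$ embeds in $D$, hence bijective because $k$ and $k^{**}\cong k$ are one-dimensional.

**Theorem 2.** Let $A$ be two-sided Noetherian and satisfy (GARC). If $X$ is a f.g. right $A$-module of finite G-dimension with $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,X)=0$ for $i\gg0$, then $\mathrm{pd}_{A^{\mathrm{op}}}X<\infty$. In particular, if $A$ has finite injective dimension on both sides, then $A$ satisfies (GARC) if and only if $A^{\mathrm{op}}$ does.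

*Proof.* Let $\cdots\to P_1\to P_0\to X\to0$ be a resolution by f.g. projective right modules, with syzygies $\Omega^sX$, and let $G=\Omega^rX$ be totally reflexive.

**Step 1: syzygies of totally reflexive modules are totally reflexive.** This lets us dualize along a whole resolution of $G$. Let $0\to\Omega\to P\to G\to0$ be exact with $P$ f.g. projective. Then $\mathrm{Ext}^m(\Omega,A)\cong\mathrm{Ext}^{m+1}(G,A)=0$ for $m\ge1$. As $\mathrm{Ext}^1(G,A)=0$, the sequence
$$0\to G^*\to P^*\to\Omega^*\to0 \tag{1}$$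
is exact. For $m\ge2$ it gives $\mathrm{Ext}^m(\Omega^*,A)\cong\mathrm{Ext}^{m-1}(G^*,A)=0$. For $m=1$ it gives $\mathrm{Ext}^1(\Omega^*,A)=\mathrm{coker}(P^{**}\to G^{**})$. This is $0$, since $P^{**}\to G^{**}$ is identified with the surjection $P\to G$. Hence $0\to\Omega^{**}\to P^{**}\to G^{**}\to0$ is exact. The five lemma, applied to the biduality maps, shows that $\delta_\Omega$ is an isomorphism.

**Step 2: $\mathrm{Ext}^i_{A^{\mathrm{op}}}(G,G)=0$ for $i\gg0$.** This passes from $X$ to its totally reflexive syzygy. We have $\mathrm{Ext}^i(X,A)\cong\mathrm{Ext}^{i-r}(G,A)=0$ for $i>r$. So the sequences $0\to\Omega^{s+1}X\to P_s\to\Omega^sX\to0$ give $\mathrm{Ext}^m(X,\Omega^sX)\cong\mathrm{Ext}^{m+1}(X,\Omega^{s+1}X)$ for $m>r$. Hence for $i>r$ we get $\mathrm{Ext}^i(G,G)\cong\mathrm{Ext}^{i+r}(X,\Omega^rX)\cong\mathrm{Ext}^i(X,X)$, which is $0$ for $i\gg0$.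

**Step 3: if $K,H$ are totally reflexive right modules and $\mathrm{Ext}^1_{A^{\mathrm{op}}}(K,H)=0$, then $\mathrm{Ext}^1_A(H^*,K^*)=0$.** This is the transport from right to left. Let $\eta:0\to K^*\to E\to H^*\to0$ be exact. Since $\mathrm{Ext}^1_A(H^*,A)=0$, the dual $0\to H^{**}\to E^*\to K^{**}\to0$ is exact. As $H^{**}\cong H$ and $K^{**}\cong K$, it splits. Dualizing again, $\eta^{**}:0\to K^{***}\to E^{**}\to H^{***}\to0$ is split exact. Now $(\delta_K)^*\circ\delta_{K^*}=\mathrm{id}$ and $\delta_K$ is an isomorphism, so $\delta_{K^*}$ is one, and likewise $\delta_{H^*}$. By the five lemma $\delta_E$ is an isomorphism. So $\eta\cong\eta^{**}$ splits.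

**Step 4: $\mathrm{Ext}^i_A(G^*,G^*\oplus A)=0$ for $i\gg0$, and $\mathrm{pd}\,X<\infty$.** This applies (GARC) on the left. For $i\ge1$, $\mathrm{Ext}^i_{A^{\mathrm{op}}}(G,G)\cong\mathrm{Ext}^1_{A^{\mathrm{op}}}(\Omega^{i-1}G,G)$. For $i\gg0$ this is $0$, so Steps 1 and 3 give $\mathrm{Ext}^1_A(G^*,(\Omega^{i-1}G)^*)=0$. The sequences (1) for the syzygies, $0\to(\Omega^sG)^*\to Q_s^*\to(\Omega^{s+1}G)^*\to0$ with $Q_s$ f.g. projective, together with $\mathrm{Ext}^m_A(G^*,Q_s^*)=0$ for $m\ge1$, give
$$\mathrm{Ext}^1_A(G^*,(\Omega^{i-1}G)^*)\cong\mathrm{Ext}^2_A(G^*,(\Omega^{i-2}G)^*)\cong\cdots\cong\mathrm{Ext}^i_A(G^*,G^*).$$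
So $\mathrm{Ext}^i_A(G^*,G^*\oplus A)=0$ for $i\gg0$, and (GARC) for $A$ gives $\mathrm{pd}_AG^*<\infty$. As $\mathrm{Ext}^i_A(G^*,A)=0$ for $i>0$, Lemma 1 shows that $G^*$ is projective. Then $G\cong G^{**}$ is projective and $\mathrm{pd}\,X\le r$.

**Step 5: if $A$ has injective dimension at most $s$ on both sides, every f.g. module has finite G-dimension.** This gives the last assertion, by applying the first part to $A$ and to $A^{\mathrm{op}}$. Let $G$ be an $s$-th syzygy of a f.g. module (on either side). Then $\mathrm{Ext}^i(G,A)=0$ for all $i\ge1$, so a projective resolution $Q_\bullet$ of $G$ dualizes to an exact sequence $0\to G^*\to Q_0^*\to Q_1^*\to\cdots$ in which the cokernel of $Q_{m-2}^*\to Q_{m-1}^*$ (of $G^*\to Q_0^*$ if $m=1$) is $(\Omega^mG)^*$. So $G^*$ is an $s$-th syzygy of $(\Omega^sG)^*$, and $\mathrm{Ext}^i(G^*,A)\cong\mathrm{Ext}^{i+s}((\Omega^sG)^*,A)=0$ for $i\ge1$. The module $\Omega G$ is again an $s$-th syzygy, so also $\mathrm{Ext}^1((\Omega G)^*,A)=0$. Dualizing $0\to G^*\to Q_0^*\to(\Omega G)^*\to0$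 gives an exact sequence $0\to(\Omega G)^{**}\to Q_0^{**}\to G^{**}\to0$. Hence $Q_0\cong Q_0^{**}\to G^{**}$ is onto. As this map is $Q_0\to G\to G^{**}$, the map $\delta_G$ is onto. The same applies to $\Omega G$, so $\delta_{\Omega G}$ is onto. By the snake lemma $\ker\delta_G\cong\mathrm{coker}\,\delta_{\Omega G}=0$. So $G$ is totally reflexive. $\square$

Here is the exact point where the attempt stops in general. Suppose only $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for $i\gg0$. A high syzygy $G$ then satisfies $\mathrm{Ext}^i_{A^{\mathrm{op}}}(G,A)=0$ for $i>0$. But Step 3 needs $G$ to be reflexive with $\mathrm{Ext}^1_A(G^*,A)=0$, and Step 4 needs $\mathrm{Ext}^i_A(G^*,A)=0$ for large $i$ before (GARC) may be applied to $G^*$. Nothing in the hypothesis on $X$ provides this. By Theorem 2, a module $X$ as in Theorem 1 necessarily has infinite G-dimension, although $\mathrm{Ext}^i(X,A)=0$ for $i\gg0$. So we look for a ring in which the left and the right modules see genuinely different things.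

## 4. The ring $W[x;\tau]/(x^2)$ and its shift sequences

**Definition 5 (the ring $\Lambda$).** Let $W$ be a commutative Noetherian ring and $\tau$ an automorphism of $W$. Put
$$\Lambda=W[x;\tau]/(x^2)=W\oplus Wx,\qquad xw=\tau(w)x,\quad x^2=0 .$$

Example: $W=\mathbb C$ and $\tau$ complex conjugation give a $4$-dimensional real algebra with $xi=-ix$.

Since $wx=x\tau^{-1}(w)$, the ring $\Lambda$ is free with basis $1,x$ as a left and as a right $W$-module, hence two-sided Noetherian. The ideal $Wx=xW=x\Lambda$ is two-sided with square $0$, and $\Lambda/x\Lambda=W$. So every $W$-module is a left and a right $\Lambda$-module via $\Lambda\to W$. Moreover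
$$\Lambda^{\mathrm{op}}\cong W[x;\tau^{-1}]/(x^2). \tag{2}$$
So every statement about right $\Lambda$-modules has a left version in which $\tau$ is replaced by $\tau^{-1}$. This sign is the whole source of asymmetry.

**Shift sequences.** For an ideal $I$ of $W$ there are exact sequences
$$0\to W/\tau^{-1}(I)\to(W/I)\otimes_W\Lambda\to W/I\to0\quad\text{(right $\Lambda$-modules)}, \tag{3}$$
$$0\to W/\tau(I)\to\Lambda\otimes_W(W/I)\to W/I\to0\quad\text{(left $\Lambda$-modules)}. \tag{4}$$
To see (3), put $N=W/I$. Then $N\otimes_W\Lambda=(N\otimes1)\oplus(N\otimes x)$, with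
$$(n\otimes x)w=n\otimes\tau(w)x=n\tau(w)\otimes x,\qquad (n\otimes x)x=0 .$$
So $N\otimes x$ is a submodule on which $x$ acts as $0$. It is generated by $1\otimes x$, whose annihilator in $W$ is $\{w:\tau(w)\in I\}=\tau^{-1}(I)$. The quotient is $N$ with $x$ acting as $0$. For (4), $w(x\otimes n)=x\tau^{-1}(w)\otimes n=x\otimes\tau^{-1}(w)n$, so the annihilator of $x\otimes 1$ is $\tau(I)$.

In words: up to the induced module in the middle, the syzygy of the point $W/I$ is a shifted point, moved backwards by $\tau$ for right modules and forwards for left modules.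

**Induced modules.** Since $\Lambda$ is free over $W$ on both sides, $-\otimes_W\Lambda$ carries $W$-projective resolutions to $\Lambda$-projective resolutions. So for $W$-modules $N$, left $\Lambda$-modules $Y$ and right $\Lambda$-modules $Q$
$$\mathrm{Tor}^\Lambda_i(N\otimes_W\Lambda,Y)\cong\mathrm{Tor}^W_i(N,Y),\qquad \mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N\otimes_W\Lambda,Q)\cong\mathrm{Ext}^i_W(N,Q), \tag{5}$$
and similarly on the other side with $\Lambda\otimes_WN$.

**Extensions into $\Lambda$.** For every right $\Lambda$-module $N$,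
$$\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N,\Lambda)\cong\mathrm{Ext}^i_W(N,W), \tag{6}$$
and likewise for left modules. Indeed, let $\pi:\Lambda=W\oplus xW\to W$, $\pi(c+xd)=d$, which is right $W$-linear. The group $\mathrm{Hom}_W(\Lambda_W,W)$ is a right $\Lambda$-module by $(\varphi\lambda)(\mu)=\varphi(\lambda\mu)$, and $\lambda\mapsto(\mu\mapsto\pi(\lambda\mu))$ is a right $\Lambda$-linear map $\Lambda\to\mathrm{Hom}_W(\Lambda_W,W)$. From
$$(a+xb)(c+xd)=ac+x\bigl(\tau^{-1}(a)d+bc\bigr)$$
we see that $a+xb$ goes to the map $c+xd\mapsto\tau^{-1}(a)d+bc$. Every right $W$-linear map $\Lambda\to W$ has the form $c+xd\mapsto\alpha c+\beta d$ for unique $\alpha,\beta\in W$, so the map is bijective. Finally, adjunction gives $\mathrm{Hom}_{\Lambda^{\mathrm{op}}}(N,\mathrm{Hom}_W(\Lambda_W,W))\cong\mathrm{Hom}_W(N,W)$. This passes to $\mathrm{Ext}$ because free right $\Lambda$-modules are free over $W$. The left version follows from (2).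

## 5. Extensions along a $\tau$-orbit: $\Lambda$ fails (GARC) on both sides

**Lemma 2.** Let $I\subsetneq W$ be an ideal such that the ideals $I_j=\tau^j(I)$ $(j\in\mathbb Z)$ are pairwise comaximal. Put $N_j=W/I_j$ and suppose $\mathrm{pd}_WN_0\le r$. As right $\Lambda$-modules,
$$\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,\Lambda)=0=\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_0)\ \ (i>r),\qquad \mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_{-i})\ne0\ \ (i\ge0).$$
As left $\Lambda$-modules, $\mathrm{Ext}^i_\Lambda(N_0,\Lambda)=0=\mathrm{Ext}^i_\Lambda(N_0,N_0)$ for $i>r$ and $\mathrm{Ext}^i_\Lambda(N_0,N_i)\neq0$ for $i\ge0$.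

*Proof.* The left version is the right version for $\tau^{-1}$, by (2): the orbit of $I$ becomes $\tau^{-j}(I)=I_{-j}$, so $N_{-i}$ is replaced by $N_i$. Consider right modules. The vanishing of $\mathrm{Ext}^i(N_0,\Lambda)\cong\mathrm{Ext}^i_W(N_0,W)$ for $i>r$ is (6).

**Step 1: a recursion along the orbit.** For $j\ne l$ the groups $\mathrm{Ext}^*_W(N_j,N_l)$ are killed by $I_j+I_l=W$, so they vanish. By (5), $\mathrm{Ext}^*_{\Lambda^{\mathrm{op}}}(N_j\otimes_W\Lambda,N_l)=0$. The long exact sequence of $0\to N_{j-1}\to N_j\otimes_W\Lambda\to N_j\to0$, which is (3), gives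
$$\mathrm{Hom}_{\Lambda^{\mathrm{op}}}(N_j,N_l)=0,\qquad\mathrm{Ext}^{a+1}_{\Lambda^{\mathrm{op}}}(N_j,N_l)\cong\mathrm{Ext}^a_{\Lambda^{\mathrm{op}}}(N_{j-1},N_l)\qquad(a\ge0,\ j\ne l). \tag{7}$$

**Step 2: self-extensions die.** The syzygies move away from $N_0$ and never return. Take $l=0$ in (7). By induction on $a$, $\mathrm{Ext}^a_{\Lambda^{\mathrm{op}}}(N_j,N_0)=0$ for all $a\ge0$ and all $j<0$. So for $a\ge1$ the exact sequence
$$0=\mathrm{Ext}^{a-1}_{\Lambda^{\mathrm{op}}}(N_{-1},N_0)\to\mathrm{Ext}^a_{\Lambda^{\mathrm{op}}}(N_0,N_0)\to\mathrm{Ext}^a_{\Lambda^{\mathrm{op}}}(N_0\otimes_W\Lambda,N_0)\cong\mathrm{Ext}^a_W(N_0,N_0)$$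
shows $\mathrm{Ext}^a_{\Lambda^{\mathrm{op}}}(N_0,N_0)=0$ for $a>r$.

**Step 3: the projective dimension is infinite.** Take $l=-i$ and apply (7) successively for $j=0,-1,\dots,-i+1$, all different from $l$:
$$\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_{-i})\cong\mathrm{Ext}^{i-1}_{\Lambda^{\mathrm{op}}}(N_{-1},N_{-i})\cong\cdots\cong\mathrm{Hom}_{\Lambda^{\mathrm{op}}}(N_{-i},N_{-i})\neq0.\qquad\square$$

So whenever such an $I$ exists with $\mathrm{pd}_W N_0<\infty$, the module $N_0$ violates (GARC) both for $\Lambda$ and for $\Lambda^{\mathrm{op}}$. Such an $I$ is easy to have.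

**Example 1.** Let $k$ be a field and $t\in k^\times$ of infinite order. In $k[u]$ let $\mathfrak n_j=(u-t^j)$, let $\tau(u)=t^{-1}u$, let $S=k[u]\setminus\bigcup_j\mathfrak n_j$, $W=S^{-1}k[u]$ and $\mathfrak m_j=\mathfrak n_jW$. Then $\tau(u-t^j)=t^{-1}(u-t^{j+1})$, so $\tau(\mathfrak n_j)=\mathfrak n_{j+1}$, $\tau(S)=S$, and $\tau$ extends to $W$. A nonzero prime $(q)$ of $k[u]$ disjoint from $S$ has $q\in\mathfrak n_j$ for some $j$, so $(q)=\mathfrak n_j$. Hence the maximal ideals of the principal ideal domain $W$ are exactly the $\mathfrak m_j$. Lemma 2 applies with $I=\mathfrak m_0$ and $r=1$. In degree one the nonvanishing is visible: $\mathrm{Ext}^1_\Lambda(W/\mathfrak m_0,W/\mathfrak m_1)$ contains the class of (4), which does not split because $x$ acts as $0$ on both ends but not on the middle.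

## 6. A triangular ring with a detector $V$

Over $\Lambda$ the bad left modules walk forwards along the orbit and the bad right modules walk backwards. The plan is to enlarge $\Lambda$ to a ring $A$ whose regular module contains one more piece $V$, supported on a closed set, which raises an alarm each time a syzygy passes a point of that set. If the closed set is met infinitely often in the forward direction and not at all in the backward direction, then the bad left modules lose the property $\mathrm{Ext}^i(-,A)=0$ for $i\gg0$, and a bad right module survives.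

**Data (H).** $W$ is a commutative Noetherian ring with $\mathrm{gl.dim}\,W\le d<\infty$ and $\tau$ is an automorphism of $W$. The maximal ideals of $W$ are exactly $\mathfrak m_j$ $(j\in\mathbb Z)$, pairwise distinct, with $\tau(\mathfrak m_j)=\mathfrak m_{j+1}$. Further, $z\in W$ is such that $\Gamma:=W/zW$ has $\mathrm{gl.dim}\,\Gamma\le g<\infty$. Put
$$J=\{j\in\mathbb Z:z\in\mathfrak m_j\},\qquad k_j=W/\mathfrak m_j .$$

Example: in Example 1, $d=1$. Taking $z=u-1$ gives $\Gamma=k$, $g=0$, $J=\{0\}$; $z=0$ gives $\Gamma=W$, $J=\mathbb Z$; and $z=1$ gives $\Gamma=0$ (allowed), $J=\emptyset$.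

For $I=\mathfrak m_j$ the shift sequences read
$$0\to k_{j-1}\to k_j\otimes_W\Lambda\to k_j\to0\ \text{ (right)},\qquad 0\to k_{j+1}\to\Lambda\otimes_Wk_j\to k_j\to0\ \text{ (left)}. \tag{8}$$

**Definition 6 (the ring $A$).** Let $V=\Gamma$, regarded as a $\Lambda$-$\Gamma$-bimodule with left action via $\Lambda\to W\to\Gamma$, and
$$A=\begin{pmatrix}\Gamma&0\\V&\Lambda\end{pmatrix},\qquad e=e_{11},\quad f=e_{22}.$$

So $eAe=\Gamma$, $fAf=\Lambda$, $fAe=V$, $eAf=0$. The maps $A\to\Lambda$ and $A\to\Gamma$ onto the diagonal entries are ring homomorphisms. As a module over the Noetherian diagonal subring $\Gamma\times\Lambda$, the ring $A$ is generated, on the left and on the right, by $1$ and the generator $1\in V$; hence $A$ is two-sided Noetherian. For $z=1$ we get $A=\Lambda$. For the datum with $\Gamma=k$, $J=\{0\}$ above, $V$ is the left $\Lambda$-module $k_0$.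

The asymmetry of the shape of $A$ matters too. As a left $\Lambda$-module $fA=V\oplus\Lambda$, so left modules meet $V$ through $\mathrm{Ext}_\Lambda(-,V)$. We shall see that right modules meet it through $\mathrm{Tor}^\Lambda(-,V)$.

## 7. Projectivity over $\Lambda$ tested at points, and truncating a complex over $\Gamma$

The next lemma says that finite projective dimension over $\Lambda$ can be read off from the points $k_j$.

**Lemma 3.** Assume (H). Let $Y$ be a f.g. left $\Lambda$-module and $c\ge0$ with $\mathrm{Tor}^\Lambda_i(k_j,Y)=0$ for all $i>c$ and all $j\in\mathbb Z$. Then $\mathrm{pd}_\Lambda Y\le c$. The analogue for right modules holds too.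

*Proof.* The right version follows from (2), with $\mathfrak m_{-j}$ in place of $\mathfrak m_j$. Let $L_\bullet\to Y$ be a resolution by f.g. free left $\Lambda$-modules. Put $C_\bullet=W\otimes_\Lambda L_\bullet=L_\bullet/xL_\bullet$, a complex of f.g. free $W$-modules with differentials $\partial_i$, and let $Y'=\mathrm{coker}(L_{c+1}\to L_c)$, the $c$-th syzygy. Since $k_j\otimes_\Lambda L_\bullet=k_j\otimes_WC_\bullet$, the hypothesis says $H_i(k_j\otimes_WC_\bullet)=0$ for $i>c$ and all $j$.

**Step 1: locally, $C_\bullet$ is split exact above degree $c$.** This turns vanishing over residue fields into freeness. Fix $\mathfrak m=\mathfrak m_j$ and write $\bar C=k_j\otimes_WC$, with differentials $\bar\partial_i$. For each $i\ge1$ choose a finite set $B_i\subset(C_i)_{\mathfrak m}$ whose elements have $\bar\partial_i$-images forming a basis of $\mathrm{im}\,\bar\partial_i$; put $B_0=\emptyset$. For each $i\geq 0$, the classes of $B_i\cup\partial(B_{i+1})$ in $\bar C_i$ are linearly independent. Indeed those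 of $\partial(B_{i+1})$ form a basis of $\mathrm{im}\,\bar\partial_{i+1}\subseteq\ker\bar\partial_i$, while $\bar\partial_i$ maps those of $B_i$ to linearly independent elements. By Nakayama's lemma $B_i\cup\partial(B_{i+1})$ is part of a basis of the free module $(C_i)_{\mathfrak m}$. If $i>c$, then $\mathrm{im}\,\bar\partial_{i+1}=\ker\bar\partial_i$, so the classes also span $\bar C_i$, and $B_i\cup\partial(B_{i+1})$ is a basis of $(C_i)_{\mathfrak m}$.

For $i>c$, $\partial_i$ kills $\partial(B_{i+1})$ and sends $B_i$ to $\partial(B_i)$, which is part of a basis of $(C_{i-1})_{\mathfrak m}$. So $\ker\partial_i$ is spanned by $\partial(B_{i+1})$, and $H_i(C)_{\mathfrak m}=0$. Also $\mathrm{im}\,\partial_{c+1}$ is spanned by $\partial(B_{c+1})$, which is part of a basis of $(C_c)_{\mathfrak m}$. So $\mathrm{coker}(\partial_{c+1})_{\mathfrak m}$ is free.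

**Step 2: globally, $E:=W\otimes_\Lambda Y'$ is projective and $\mathrm{Tor}^\Lambda_1(W,Y')=0$.** The $\mathfrak m_j$ are all the maximal ideals of $W$. By right exactness $E=\mathrm{coker}(C_{c+1}\to C_c)$; it is f.g. and locally free, hence projective. Since $L_{\ge c}$ is a free resolution of $Y'$, $\mathrm{Tor}^\Lambda_1(W,Y')=H_{c+1}(C)=0$.

**Step 3: $Y'$ is projective over $\Lambda$.** We lift $E$ to $\Lambda$ and use $x^2=0$ as a Nakayama lemma. The surjection $Y'\to Y'/xY'=E$ has a $W$-linear section, which induces a $\Lambda$-linear map $Q:=\Lambda\otimes_WE\to Y'$ that is the identity of $E$ modulo $x$. Its cokernel $K'$ satisfies $K'=xK'$, so $K'=x^2K'=0$. Let $K$ be its kernel. Applying $W\otimes_\Lambda-$ to $0\to K\to Q\to Y'\to0$ gives the exact sequence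
$$0=\mathrm{Tor}^\Lambda_1(W,Y')\to K/xK\to Q/xQ\xrightarrow{\ \cong\ }Y'/xY',$$
so $K=xK=x^2K=0$. Hence $Y'\cong\Lambda\otimes_WE$ is projective, and $\mathrm{pd}_\Lambda Y\le c$. $\square$

The next lemma converts vanishing of cohomology of a dual complex into vanishing of homology with arbitrary coefficients, at the cost of one degree.

**Lemma 4.** Assume (H). Let $T_\bullet$ be a complex of f.g. free $\Gamma$-modules, $T_i=0$ for $i<0$, with $H^i(\mathrm{Hom}_\Gamma(T_\bullet,\Gamma))=0$ for $i>n$, where $n\ge0$. Then $H_i(T_\bullet\otimes_\Gamma Q)=0$ for all $i\ge n+2$ and all $\Gamma$-modules $Q$.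

*Proof.* Put $D^i=\mathrm{Hom}_\Gamma(T_i,\Gamma)$ and $B^i=\mathrm{im}(D^{i-1}\to D^i)$. For $i\ge n+1$ we have $\ker(D^i\to D^{i+1})=B^i$, so
$$0\to B^i\to D^i\to B^{i+1}\to0\qquad(i\ge n+1)$$
is exact. Splicing, $B^i$ is a $g$-th syzygy of $B^{i+g}$, hence projective because $\mathrm{gl.dim}\,\Gamma\le g$. So these sequences split. Write $(-)^\vee=\mathrm{Hom}_\Gamma(-,\Gamma)$; as $(D^i)^\vee=T_i$, dualizing and tensoring gives split exact sequences
$$0\to(B^{i+1})^\vee\otimes Q\to T_i\otimes Q\to(B^i)^\vee\otimes Q\to0\qquad(i\ge n+1). \tag{9}$$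
The differential $D^{i-1}\to D^i$ factors as $D^{i-1}\to B^i\to D^i$. Hence for $i\ge n+2$ the differential $T_i\otimes Q\to T_{i-1}\otimes Q$ factors as the surjection $T_i\otimes Q\to(B^i)^\vee\otimes Q$ followed by the injection $(B^i)^\vee\otimes Q\to T_{i-1}\otimes Q$, both taken from (9). Its kernel is $(B^{i+1})^\vee\otimes Q$, which by the same factorization one degree higher is the image of $T_{i+1}\otimes Q$. So $H_i(T\otimes Q)=0$ for $i\ge n+2$. $\square$

## 8. Left $A$-modules when the orbit meets $z=0$ infinitely often forwards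

**Proposition A.** Assume (H) and $\sup J=+\infty$. If $M$ is a f.g. left $A$-module with $\mathrm{Ext}^i_A(M,A)=0$ for $i\gg0$, then $\mathrm{pd}_AM<\infty$. Hence $A$ satisfies (GARC).

*Proof.* The last assertion follows from the first by Lemma 1.

**Step 1: replace $M$ by a $\Lambda$-module $Y$.** For a left $A$-module $K$, $fK$ is a submodule because $eAf=0$, $A$ acts on it through $A\to\Lambda$, and $K/fK\cong eK$ is a $\Gamma$-module. The functor $K\mapsto eK$ is exact and sends $Ae$ to $\Gamma$ and $Af$ to $0$, so it sends f.g. projectives to f.g. projective $\Gamma$-modules. Let $K$ be a $g$-th syzygy of $M$ in a resolution by f.g. projectives. Then $eK$ is a $g$-th syzygy of $eM$ over $\Gamma$, hence f.g. projective.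

The natural map $Ae\otimes_\Gamma eK\to K$ is bijective after applying $e$, since $eAe=\Gamma$, and its source is a f.g. projective $A$-module. The submodule $fK$ is f.g. over $\Lambda$, so there is a map $(Af)^m\to K$ with image $fK$. Together these give a surjection
$$(Ae\otimes_\Gamma eK)\oplus(Af)^m\to K$$
from a f.g. projective module. As $eAf=0$, it is bijective after applying $e$, so its kernel $Y$ has $eY=0$. Thus $Y=fY$ is a f.g. left $\Lambda$-module, on which $A$ acts via $A\to\Lambda$, and
$$\mathrm{Ext}^i_A(Y,A)\cong\mathrm{Ext}^{i+1}_A(K,A)\cong\mathrm{Ext}^{i+g+1}_A(M,A)\qquad(i\ge1).$$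
Hence $\mathrm{Ext}^i_A(Y,A)=0$ for $i\gg0$. If $\mathrm{pd}_AY<\infty$, then $\mathrm{pd}_AK<\infty$ and $\mathrm{pd}_AM<\infty$.

**Step 2: compare $\mathrm{Ext}_A$ with $\mathrm{Ext}_\Lambda$.** As a left $A$-module, $Af$ is $\Lambda$ via $A\to\Lambda$. So a free $\Lambda$-resolution of $Y$ is a projective $A$-resolution. For a left $\Lambda$-module $Y$ and a left $A$-module $Q$ we have $\mathrm{Hom}_A(Y,Q)=\mathrm{Hom}_\Lambda(Y,fQ)$, because the image of $Y=fY$ lies in $fQ$. Therefore
$$\mathrm{Ext}^i_A(Y,Q)\cong\mathrm{Ext}^i_\Lambda(Y,fQ),\qquad \mathrm{pd}_AY\le\mathrm{pd}_\Lambda Y, \tag{10}$$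
and in particular $\mathrm{Ext}^i_A(Y,A)\cong\mathrm{Ext}^i_\Lambda(Y,V)\oplus\mathrm{Ext}^i_\Lambda(Y,\Lambda)$. It remains to prove: if $\mathrm{Ext}^i_\Lambda(Y,V)=0$ for all $i>n$, for some $n\ge0$, then $\mathrm{pd}_\Lambda Y\le d$.

**Step 3: the detector gives Tor-vanishing at the points of $J$.** Let $L_\bullet\to Y$ be a resolution by f.g. free $\Lambda$-modules and $T_\bullet=\Gamma\otimes_\Lambda L_\bullet$, with $\Gamma$ a right $\Lambda$-module via $\Lambda\to W\to\Gamma$. By extension of scalars along $\Lambda\to\Gamma$, $\mathrm{Hom}_\Lambda(L_\bullet,V)=\mathrm{Hom}_\Gamma(T_\bullet,\Gamma)$, and this has no cohomology in degrees $>n$. For $j\in J$ we have $z\in\mathfrak m_j$, so $k_j$ is a $\Gamma$-module, and $k_j\otimes_\Gamma T_\bullet=k_j\otimes_\Lambda L_\bullet$. Lemma 4 gives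
$$\mathrm{Tor}^\Lambda_i(k_j,Y)=0\qquad\text{for all }j\in J,\ i\ge n+2. \tag{11}$$

**Step 4: the shift spreads the vanishing to all points.** By (5), $\mathrm{Tor}^\Lambda_i(k_j\otimes_W\Lambda,Y)\cong\mathrm{Tor}^W_i(k_j,Y)=0$ for $i>d$. So the right-hand shift sequence in (8) gives $\mathrm{Tor}^\Lambda_{i+1}(k_j,Y)\cong\mathrm{Tor}^\Lambda_i(k_{j-1},Y)$ for $i>d$, and iterating,
$$\mathrm{Tor}^\Lambda_i(k_l,Y)\cong\mathrm{Tor}^\Lambda_{i+s}(k_{l+s},Y)\qquad(i>d,\ s\ge0).$$
Let $l\in\mathbb Z$ and $i>d$. As $\sup J=+\infty$, there is $j\in J$ with $j\ge l+n+2$. With $s=j-l\ge n+2$, (11) gives $\mathrm{Tor}^\Lambda_i(k_l,Y)=0$. Since $l$ was arbitrary, Lemma 3 with $c=d$ gives $\mathrm{pd}_\Lambda Y\le d$. $\square$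

## 9. Right $A$-modules when the orbit avoids $z=0$ backwards

**Proposition B.** Assume (H). Let $I\subsetneq W$ be an ideal and put $I_j=\tau^j(I)$, $N_j=W/I_j$. Suppose the $I_j$ $(j\in\mathbb Z)$ are pairwise comaximal, $\mathrm{pd}_WN_0\le r$, and $zW+I_j=W$ for all $j\le0$. Let $X=N_0$, a right $A$-module via $A\to\Lambda\to W$. Then $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for all $i>r$, and $\mathrm{pd}_{A^{\mathrm{op}}}X=\infty$.

*Proof.* **Step 1: $\mathrm{Tor}^\Lambda_i(N_j,V)=0$ for all $i\ge0$ and $j\le0$.** This says that $V$ never notices the backward walk starting at $N_0$. For $j\le0$, $\mathrm{Tor}^W_*(N_j,V)$ is killed by $I_j+zW=W$, hence is $0$. So $\mathrm{Tor}^\Lambda_*(N_j\otimes_W\Lambda,V)=0$ by (5). The sequence $0\to N_{j-1}\to N_j\otimes_W\Lambda\to N_j\to0$ from (3) then gives $N_j\otimes_\Lambda V=0$ and $\mathrm{Tor}^\Lambda_{i+1}(N_j,V)\cong\mathrm{Tor}^\Lambda_i(N_{j-1},V)$ for $i\ge0$, $j\le0$. As $j-1\le0$ as well, induction on $i$ gives the claim.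

**Step 2: $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,M)\cong\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,Mf)$ for every right $A$-module $M$.** This brings everything back to $\Lambda$. Let $L_\bullet\to N_0$ be a resolution by f.g. free right $\Lambda$-modules. The modules $L_i\otimes_\Lambda fA$ are sums of copies of $fA$, so they are projective right $A$-modules, and
$$(L_i\otimes_\Lambda fA)e=L_i\otimes_\Lambda V,\qquad(L_i\otimes_\Lambda fA)f=L_i .$$
The homology of the $e$-part is $\mathrm{Tor}^\Lambda_*(N_0,V)=0$ by Step 1, and that of the $f$-part is $N_0$ in degree $0$. So $L_\bullet\otimes_\Lambda fA$ is a projective resolution of a right $A$-module $X'$ with $X'e=0$ and $X'f=N_0$. On such a module $a\in A$ acts as $faf$, that is, via $A\to\Lambda$, so $X'=X$. Finally,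
$$\mathrm{Hom}_{A^{\mathrm{op}}}(L_\bullet\otimes_\Lambda fA,M)\cong\mathrm{Hom}_{\Lambda^{\mathrm{op}}}(L_\bullet,\mathrm{Hom}_{A^{\mathrm{op}}}(fA,M))\cong\mathrm{Hom}_{\Lambda^{\mathrm{op}}}(L_\bullet,Mf).$$

**Step 3: read off the result from the orbit computation.** We have $Af=\Lambda$ as right $\Lambda$-modules, since $eAf=0$. Each $N_l$, viewed as a right $A$-module via $A\to\Lambda$, has $N_lf=N_l$. So Step 2 gives
$$\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,A)\cong\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,\Lambda),\quad\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,X)\cong\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_0),\quad\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,N_{-i})\cong\mathrm{Ext}^i_{\Lambda^{\mathrm{op}}}(N_0,N_{-i}).$$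
By Lemma 2 the first two vanish for $i>r$ and the third is nonzero for every $i\ge0$. $\square$

## 10. A curve that meets the orbit infinitely often forwards and never backwards

By Propositions A and B we need a datum (H) with $\sup J=+\infty$ but no $j\le0$ in $J$, and a suitable ideal $I$. Two natural attempts fail, and they tell us where to look.

Dimension one is too small. In Example 1, an element of $W$ is, up to a unit, a polynomial in $u$. If $z\ne0$, only finitely many of the $t^j$ are roots of it. So $J$ is finite or $J=\mathbb Z$.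

Next, take two variables: points $(a^j,b^j)$ in the plane over a field $k$, the automorphism $\tau(u)=a^{-1}u$, $\tau(v)=b^{-1}v$ with $a,b\in k^\times$, and a polynomial $z(u,v)$, so that
$$J=\{j\in\mathbb Z:z(a^j,b^j)=0\}.$$
In characteristic $0$ this cannot work. Collecting monomials, $z(a^j,b^j)=\sum_ic_i\mu_i^j$ with finitely many distinct $\mu_i\in k^\times$. By the Skolem–Mahler–Lech theorem the zeros $j\ge0$ form the union of a finite set and finitely many progressions $\{\alpha+Nm:m\ge0\}$. If $\sup J=+\infty$, one such progression, with $N\ge1$, occurs. Grouping equal values of $\mu_i^N$, we get $\sum_lc'_l\nu_l^m=0$ for all $m\ge0$ with distinct $\nu_l\neq 0$. The Vandermonde determinant gives $c'_l=0$ for all $l$. Then $z(a^j,b^j)=0$ also for $j=\alpha+Nm$ with $m<0$, so $\inf J=-\infty$. Replacing $a,b$ by their inverses, $\inf J=-\infty$ implies $\sup J=+\infty$. What gets past this is Lech's characteristic-$p$ failure of the Skolem–Mahler–Lech theorem: $(1+t)^j=1+t^j$ holds for $j=p^e$.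

**The datum.** Let $p$ be a prime and $k=\mathbb F_p((t))$, an uncountable field. In $k[u,v]$ let
$$\mathfrak n_j=\bigl(u-t^j,\ v-(1+t)^j\bigr)\qquad(j\in\mathbb Z),$$
pairwise distinct maximal ideals. Let $\tau$ be the $k$-automorphism with $\tau(u)=t^{-1}u$, $\tau(v)=(1+t)^{-1}v$. Since $\tau(u-t^j)=t^{-1}(u-t^{j+1})$ and $\tau(v-(1+t)^j)=(1+t)^{-1}(v-(1+t)^{j+1})$, we have $\tau(\mathfrak n_j)=\mathfrak n_{j+1}$. Put
$$S=k[u,v]\setminus\bigcup_j\mathfrak n_j,\qquad W=S^{-1}k[u,v],\qquad\mathfrak m_j=\mathfrak n_jW,\qquad z=v-u-1 .$$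
As $\tau(S)=S$, $\tau$ extends to $W$, and $\tau(\mathfrak m_j)=\mathfrak m_{j+1}$.

**Step 1: (H) holds with $d=2$ and $g=1$.** The delicate point is that localizing at infinitely many points creates no new maximal ideals. As a localization of $k[u,v]$, $W$ is Noetherian of global dimension at most $2$. Each $\mathfrak m_j$ is maximal with residue field $k$, and the $\mathfrak m_j$ are distinct. A proper ideal of $W$ has the form $S^{-1}I_0$ with $I_0=(a_1,\dots,a_m)\subseteq k[u,v]$ disjoint from $S$, i.e. $I_0\subseteq\bigcup_j\mathfrak n_j$. For each $\lambda\in k$ the element $\sum_{i=1}^m\lambda^{i-1}a_i\in I_0$ lies in some $\mathfrak n_{j(\lambda)}$. Since $k$ is uncountable and $\mathbb Z$ is countable, some value $j=j(\lambda)$ occurs for $m$ distinct $\lambda$. The Vandermonde matrix of these $\lambda$ is invertible over $k$, so all $a_i\in\mathfrak n_j$. Hence every proper ideal of $W$ lies in some $\mathfrak m_j$, and the $\mathfrak m_j$ are exactly the maximal ideals.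

Finally, $z\in\mathfrak n_1$ because $(1+t)-t-1=0$, so $(z)\cap S=\emptyset$. Thus $\Gamma=W/zW$ is the localization of $k[u,v]/(v-u-1)\cong k[u]$ at a multiplicative set not containing $0$. It is a principal ideal domain, so $\mathrm{gl.dim}\,\Gamma\le1$.

**Step 2: $J=\{p^e:e\ge0\}$.** This is the arithmetic heart. We have $z\in\mathfrak m_j$ if and only if $z\in\mathfrak n_j$, i.e. $(1+t)^j=1+t^j$ in $k$.

- Let $j>0$ and write $j=p^em$ with $p\nmid m$. Then $(1+t)^j=(1+t^{p^e})^m$. If $m=1$, this equals $1+t^j$. If $m>1$, the coefficient of $t^{p^e}$ is $m\ne0$ in $\mathbb F_p$, while $0<p^e<j$, so it differs from $1+t^j$.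
- For $j=0$ the equation reads $1=2$, which is false in $k$.
- For $j<0$ we have $(1+t)^j\in\mathbb F_p[[t]]$, but $1+t^j\notin\mathbb F_p[[t]]$.

So $\sup J=+\infty$, while $J$ contains no $j\le0$.

**Theorem 1, explicit form.** For the ring $A$ of Definition 6 formed from this datum, every f.g. left $A$-module $M$ with $\mathrm{Ext}^i_A(M,A)=0$ for $i\gg0$ has finite projective dimension, so $A$ satisfies (GARC). The right $A$-module $X=W/(u-1)W$ satisfies $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,X\oplus A)=0$ for all $i>1$ and $\mathrm{pd}_{A^{\mathrm{op}}}X=\infty$, so $A^{\mathrm{op}}$ does not satisfy (GARC).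

*Proof.* The first part is Proposition A. For the second, apply Proposition B with $I=(u-1)W$. Since $\tau^j(u-1)=t^{-j}(u-t^j)$, we have $I_j=(u-t^j)W$. These are proper, as $u-t^j\in\mathfrak m_j$, and pairwise comaximal, since $t^j-t^l\in k^\times$ for $j\ne l$. The sequence $0\to W\xrightarrow{u-1}W\to X\to0$ shows $\mathrm{pd}_WX\le1$. The only maximal ideal containing $u-t^j$ is $\mathfrak m_j$, because $u-t^j\in\mathfrak m_l$ means $t^l=t^j$, i.e. $l=j$. For $j\le0$ we have $z\notin\mathfrak m_j$ by Step 2, so $zW+I_j$ lies in no maximal ideal and equals $W$. Hence Proposition B applies with $r=1$. $\square$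

The bound $1$ is attained: by Step 2 of Proposition B and (6), $\mathrm{Ext}^1_{A^{\mathrm{op}}}(X,A)\cong\mathrm{Ext}^1_W(X,W)\cong X\ne0$. So $\mathrm{ext.deg}_{A^{\mathrm{op}}}(X\oplus A)=1$ while $\mathrm{pd}_{A^{\mathrm{op}}}X=\infty$.

## 11. (GARC) for $A$ and $A^{\mathrm{op}}$ in terms of $\sup J$ and $\inf J$

**Theorem 3.** For every datum satisfying (H):

1. $A$ satisfies (GARC) if and only if $\sup J=+\infty$.
2. $A^{\mathrm{op}}$ satisfies (GARC) if and only if $\inf J=-\infty$.

Here $\sup\emptyset=-\infty$ and $\inf\emptyset=+\infty$. Consequently (GARC) for $A$ and (GARC) for $A^{\mathrm{op}}$ are independent: all four combinations occur.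

*Proof.* If $\sup J=+\infty$, then $A$ satisfies (GARC) by Proposition A. Three implications and the independence remain.

**Step 1: if $\sup J<+\infty$, then $A$ fails (GARC).** We exhibit a left module whose forward walk avoids the detector. Choose $l$ with $j\notin J$ for all $j\ge l$, and let $Y=k_l$, a left $A$-module via $A\to\Lambda$. By (10), $\mathrm{Ext}^i_A(Y,Q)\cong\mathrm{Ext}^i_\Lambda(k_l,fQ)$ for every left $A$-module $Q$.

For $j\ge l$, $\mathrm{Ext}^*_W(k_j,V)$ is killed by $\mathfrak m_j+zW=W$, so it is $0$. Hence $\mathrm{Ext}^*_\Lambda(\Lambda\otimes_Wk_j,V)=0$, and the left sequence in (8) gives $\mathrm{Hom}_\Lambda(k_j,V)=0$ and $\mathrm{Ext}^{a+1}_\Lambda(k_j,V)\cong\mathrm{Ext}^a_\Lambda(k_{j+1},V)$ for $a\ge0$. By induction on $a$, $\mathrm{Ext}^a_\Lambda(k_j,V)=0$ for all $a\ge0$, $j\ge l$.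

Lemma 2 (left version) applies to $I=\mathfrak m_l$ with $r=d$, where $N_j=k_{l+j}$: the $\mathfrak m_j$ are distinct maximal ideals, hence comaximal. It gives $\mathrm{Ext}^i_\Lambda(k_l,\Lambda)=0=\mathrm{Ext}^i_\Lambda(k_l,k_l)$ for $i>d$, and $\mathrm{Ext}^i_\Lambda(k_l,k_{l+i})\neq0$ for all $i\ge0$. Since $fA=V\oplus\Lambda$, we get $\mathrm{Ext}^i_A(Y,Y\oplus A)=0$ for $i>d$, while $\mathrm{Ext}^i_A(Y,k_{l+i})\ne0$ for all $i$, so $\mathrm{pd}_AY=\infty$. Thus (GARC) fails for $A$.

**Step 2: if $\inf J>-\infty$, then $A^{\mathrm{op}}$ fails (GARC).** Choose $l$ with $j\notin J$ for all $j\le l$, and apply Proposition B with $I=\mathfrak m_l$, $r=d$. Indeed $I_j=\mathfrak m_{l+j}$, and $zW+\mathfrak m_{l+j}=W$ for $j\le0$.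

**Step 3: if $\inf J=-\infty$, reduce (GARC) for $A^{\mathrm{op}}$ to right $\Lambda$-modules.** By Lemma 1 it suffices to show that a f.g. right $A$-module $M$ with $\mathrm{Ext}^i_{A^{\mathrm{op}}}(M,A)=0$ for $i\gg0$ has finite projective dimension. As $eAf=0$, $Me$ is a submodule of $M$, on which $A$ acts via $A\to\Gamma$; it is f.g. The right $A$-module $eA$ is $\Gamma$ via $A\to\Gamma$, so f.g. projective $\Gamma$-modules are projective right $A$-modules, and $\mathrm{pd}_{A^{\mathrm{op}}}(Me)\le g$. Put $X=M/Me$. Then $Xe=0$, so $X$ is a f.g. right $\Lambda$-module via $A\to\Lambda$. The long exact sequence of $0\to Me\to M\to X\to0$ gives $\mathrm{Ext}^i_{A^{\mathrm{op}}}(X,A)=0$ for $i\gg0$. It suffices to show $\mathrm{pd}_{A^{\mathrm{op}}}X<\infty$.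

**Step 4: a projective resolution of $X$ over $A^{\mathrm{op}}$ as a cone.** Now $\mathrm{Tor}^\Lambda_*(X,V)$ need not vanish, so the resolution of Proposition B must be corrected. Let $L_\bullet\to X$ be a resolution by f.g. projective right $\Lambda$-modules, and put
$$G_\bullet=L_\bullet\otimes_\Lambda fA,\qquad T_\bullet=L_\bullet\otimes_\Lambda V=G_\bullet e .$$
The $G_i$ are projective right $A$-modules. The $T_i$ are f.g. projective right $\Gamma$-modules, hence projective right $A$-modules. Since $G_i=(L_i\otimes_\Lambda V)\oplus L_i$ with $G_ie=T_i$ a submodule and quotient $L_i$, there is an exact sequence of complexes of right $A$-modules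
$$0\to T_\bullet\to G_\bullet\to L_\bullet\to0 .$$
So the mapping cone of $T_\bullet\to G_\bullet$, with terms $G_i\oplus T_{i-1}$, has the homology of $L_\bullet$, namely $X$ in degree $0$. It is a projective resolution of $X$ over $A^{\mathrm{op}}$.

**Step 5: the detector gives Tor-vanishing at the points of $J$.** Take the $L_i$ free, so that the $T_i$ are free over $\Gamma$. We have $\mathrm{Hom}_{A^{\mathrm{op}}}(G_\bullet,eA)\cong\mathrm{Hom}_{\Lambda^{\mathrm{op}}}(L_\bullet,eAf)=0$ and $\mathrm{Hom}_{A^{\mathrm{op}}}(T_\bullet,eA)=\mathrm{Hom}_\Gamma(T_\bullet,\Gamma)$. So the cone resolution gives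
$$\mathrm{Ext}^{i+1}_{A^{\mathrm{op}}}(X,eA)\cong H^i(\mathrm{Hom}_\Gamma(T_\bullet,\Gamma))\qquad(i\ge0).$$
As $eA$ is a summand of $A$, this vanishes for all $i>n$, for some $n\ge0$. For $j\in J$, $k_j$ is a $\Gamma$-module and $T_\bullet\otimes_\Gamma k_j=L_\bullet\otimes_\Lambda V\otimes_\Gamma k_j=L_\bullet\otimes_\Lambda k_j$. Lemma 4 gives
$$\mathrm{Tor}^\Lambda_i(X,k_j)=0\qquad\text{for all }j\in J,\ i\ge n+2. \tag{12}$$

**Step 6: shift, and conclude $\mathrm{pd}_{A^{\mathrm{op}}}X<\infty$.** The left sequence in (8), with $\mathrm{Tor}^\Lambda_i(X,\Lambda\otimes_Wk_j)\cong\mathrm{Tor}^W_i(X,k_j)=0$ for $i>d$, gives $\mathrm{Tor}^\Lambda_{i+1}(X,k_j)\cong\mathrm{Tor}^\Lambda_i(X,k_{j+1})$ for $i>d$. So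
$$\mathrm{Tor}^\Lambda_i(X,k_l)\cong\mathrm{Tor}^\Lambda_{i+s}(X,k_{l-s})\qquad(i>d,\ s\ge0).$$
Given $l$ and $i>d$, use $\inf J=-\infty$ to choose $s\ge n+2$ with $l-s\in J$. By (12), $\mathrm{Tor}^\Lambda_i(X,k_l)=0$. This holds for all $l$ and all $i>d$, so $\mathrm{pd}_{\Lambda^{\mathrm{op}}}X\le d$ by the right version of Lemma 3. Now repeat Step 4 with $L_\bullet$ a resolution of $X$ of length at most $d$ by f.g. projective right $\Lambda$-modules. The cone is a bounded complex of projectives, so $\mathrm{pd}_{A^{\mathrm{op}}}X<\infty$. This proves part 2.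

**Step 7: all four combinations occur.** Take $W,\tau,\mathfrak m_j$ from Section 10, and write the answers for ($A$, $A^{\mathrm{op}}$).

- $z=v-u-1$ has $J=\{p^e:e\ge0\}$: (yes, no).
- The same $z$, with $\tau$ replaced by $\tau^{-1}$ and $\mathfrak m_j$ by $\mathfrak m_{-j}$, again satisfies (H) and replaces $J$ by $-J$: (no, yes).
- $z=0$ has $J=\mathbb Z$ and $\Gamma=W$, of global dimension at most $2$: (yes, yes).
- $z=1$ has $J=\emptyset$, $\Gamma=0$ and $A=\Lambda$: (no, no). $\square$
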